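\title{Separated bump conditions for Calder\'on--Zygmund operators}

\begin{abstract}
We prove the separated bump conjecture: if $1<p<\infty$, $A\in B_p$ and $B\in B_{p'}$, then every Calder\'on--Zygmund operator $T$ satisfies a two-weight bound from $L^p(\sigma)$ to $L^p(w)$ controlled by the sum of two constants, in each of which only one of the weights is measured by an Orlicz average. The main step is one-sided: a single bump condition implies one of the two testing conditions for sparse operators. Its proof follows the distribution of the dyadic level of the density $\sigma$ inside a cube by means of a concave potential. One bump also gives the weak-type bound, and the first Riesz transform shows that the conditions $A\in B_p$ and $B\in B_{p'}$ are necessary.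
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The two-weight problem}

Throughout, $1<p<\infty$ and $p'=p/(p-1)$. A \emph{weight} on $\mathbb R^d$ is a locally finite nonnegative Borel measure. All weights in this paper are absolutely continuous and are identified with their densities, so that $\sigma(E)=\int_E\sigma\,dx$. Cubes are half-open with sides parallel to the axes, $\langle f\rangle_Q=|Q|^{-1}\int_Qf\,dx$, and $0\cdot\infty=0$.

A \emph{Calder\'on--Zygmund operator} is a bounded operator $T$ on $L^2(\mathbb R^d)$ with a kernel $K(x,y)$ that represents it off the diagonal, $Tg(x)=\int K(x,y)g(y)\,dy$ for $x\notin\operatorname{supp}g$, and that satisfies, for some $\eta\in(0,1]$ and some constant $C_K$,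
\[
|K(x,y)|\le\frac{C_K}{|x-y|^{d}},\qquad
|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C_K\frac{|x-x'|^{\eta}}{|x-y|^{d+\eta}},
\]
the second bound for $|x-x'|<\frac12|x-y|$. Put $C_T=\|T\|_{L^2\to L^2}+C_K$. For weights $\sigma,w$ let $T_\sigma f=T(\sigma f)$, and let $\|T_\sigma:L^p(\sigma)\to L^p(w)\|$ be the best constant $N$ in $\|T(\sigma f)\|_{L^p(w)}\le N\|f\|_{L^p(\sigma)}$, over all $f\in L^p(\sigma)$ with $\sigma f\in L^2(\mathbb R^d)$. We ask for conditions on $(\sigma,w)$, expressed through averages over cubes, that bound this norm for all $T$ at once.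

The simplest model of $T_\sigma$ is the averaging operator $f\mapsto\mathbf 1_Q\langle\sigma f\rangle_Q$. By H\"older's inequality, with equality for $f=\mathbf 1_Q$, its norm from $L^p(\sigma)$ to $L^p(w)$ is $\langle\sigma\rangle_Q^{1/p'}\langle w\rangle_Q^{1/p}$. The first guess is therefore the condition
\begin{equation}\label{eq:Ap}
\sup_Q\,\langle\sigma\rangle_Q^{1/p'}\langle w\rangle_Q^{1/p}<\infty .
\end{equation}
It is not enough, because a singular integral adds up the contributions of many scales.

\begin{example}\label{ex:log}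
Let $d=1$, $p=2$, $0<r<1$, $\sigma=r^{-1}\mathbf 1_{[0,r)}$ and $w(x)=|x|\mathbf 1_{|x|\le1}$. If an interval $Q$ meets $[0,r)$, then $w\le|Q|+r$ on $Q$ and $\langle\sigma\rangle_Q\le1/\max(r,|Q|)$, so $\langle\sigma\rangle_Q\langle w\rangle_Q\le2$ for all $Q$. Let $H$ be the Hilbert transform, with kernel $1/(x-y)$, and let $f=\mathbf 1_{[0,r)}$, so $\|f\|_{L^2(\sigma)}=1$. For $x>r$ we have $H(\sigma f)(x)\ge1/x$, hence $\|H(\sigma f)\|^2_{L^2(w)}\ge\int_r^1x^{-1}dx=\ln(1/r)$. Each dyadic scale between $r$ and $1$ contributes the same amount.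
\end{example}

\subsection{Bumps}

One strengthens \eqref{eq:Ap} by writing $\langle\sigma\rangle_Q^{1/p'}$ as the $L^{p'}$ average of $\sigma^{1/p'}$ and replacing it by a slightly larger average. A \emph{Young function} is a convex nondecreasing function $A:[0,\infty)\to[0,\infty]$ with $A(0)=0$; the value $+\infty$ is allowed. The Orlicz (Luxemburg) average and the dual Young function are
\[
\langle f\rangle_{A,Q}=\inf\Big\{\lambda>0:\ \frac1{|Q|}\int_QA\big(|f|/\lambda\big)\,dx\le1\Big\},\qquad
\overline A(s)=\sup_{t>0}\big(st-A(t)\big).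
\]
P\'erez's class $B_p$ consists of the Young functions $A$ with
\[
\int_1^\infty\frac{A(t)}{t^p}\,\frac{dt}t<\infty ,
\]
and the \emph{bump constants} are
\[
[\sigma,w]_{\overline A,p'}=\sup_Q\,\langle\sigma^{1/p'}\rangle_{\overline A,Q}\,\langle w\rangle_Q^{1/p},\qquad
[w,\sigma]_{\overline B,p}=\sup_Q\,\langle w^{1/p}\rangle_{\overline B,Q}\,\langle\sigma\rangle_Q^{1/p'} .
\]
For $A(t)=t^a/a$ with $1<a<\infty$ we have $\overline A(s)=s^{a'}/a'$ and $\langle g\rangle_{\overline A,Q}=(a')^{-1/a'}\langle|g|^{a'}\rangle_Q^{1/a'}$. The choice $a=p$ returns \eqref{eq:Ap}, and it just fails to be in $B_p$; the choices $a<p$, that is $a'>p'$, are in $B_p$. More finely, a Young function equal to $t^p(\ln t)^{-b}$ for large $t$ is in $B_p$ exactly when $b>1$. A bump detects the concentration of $\sigma$ that \eqref{eq:Ap} misses: in Example~\ref{ex:log}, with $a<2$ and $Q=[0,1)$, the average $\langle\sigma^{1/2}\rangle_{\overline A,Q}$ is a multiple of $r^{1/a'-1/2}$, which is unbounded as $r\to0$.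

We recall two known facts, which motivate the problem but are not used in the proofs. P\'erez showed that $\sup_Q\mathbf 1_Q\langle f\rangle_{A,Q}$ is bounded on $L^p$ if $A\in B_p$, that $A\in B_p$ is necessary for this, and that if $A\in B_p$ and $[\sigma,w]_{\overline A,p'}<\infty$, then the maximal operator $M_\sigma f=\sup_Q\mathbf 1_Q\langle|f|\sigma\rangle_Q$ is bounded from $L^p(\sigma)$ to $L^p(w)$. For singular integrals it is known that bumping both weights at once suffices: if $A\in B_p$ and $B\in B_{p'}$, then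
\begin{equation}\label{eq:joint}
\|T_\sigma:L^p(\sigma)\to L^p(w)\|\le C\,C_T\sup_Q\,\langle\sigma^{1/p'}\rangle_{\overline A,Q}\,\langle w^{1/p}\rangle_{\overline B,Q}.
\end{equation}
The inequality for $T_\sigma$ has a formal dual, the inequality for $T^*_w$ from $L^{p'}(w)$ to $L^{p'}(\sigma)$. The constant $[\sigma,w]_{\overline A,p'}$ makes $M_\sigma$ bounded from $L^p(\sigma)$ to $L^p(w)$, and $[w,\sigma]_{\overline B,p}$ makes $M_w$ bounded from $L^{p'}(w)$ to $L^{p'}(\sigma)$. It is natural to ask whether these two conditions, one for each direction, already control $T$. This is the \emph{separated bump conjecture}, in the form stated by Lacey \cite{Lac13}: for all weights $\sigma,w$ with densities, all $A\in B_p$, $B\in B_{p'}$ and all Calder\'on--Zygmund operators $T$,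
\[
\|T_\sigma:L^p(\sigma)\to L^p(w)\|\le C\,C_T\big\{[\sigma,w]_{\overline A,p'}+[w,\sigma]_{\overline B,p}\big\},
\]
where $C$ may depend on $A,B,p,d,\eta$ but not on $\sigma,w,T$. Each constant on the right is at most a multiple of the supremum in \eqref{eq:joint} (Remark~\ref{rem:joint}), so the conjecture contains \eqref{eq:joint}.

\subsection{Results}

The conjecture is true.

\begin{theorem}\label{thm:strong}
If $A\in B_p$ and $B\in B_{p'}$, then
\[
\|T(\sigma f)\|_{L^p(w)}\le C\,C_T\big\{[\sigma,w]_{\overline A,p'}+[w,\sigma]_{\overline B,p}\big\}\|f\|_{L^p(\sigma)}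
\]
whenever $f\in L^p(\sigma)$ and $\sigma f\in L^2$, with $C=C(A,B,p,d,\eta)$.
\end{theorem}

The core of the paper is a statement about one bump. Dyadic lattices are recalled in Section~\ref{sec:prelim}. A family $\mathcal S$ of cubes of a lattice satisfies the \emph{halving condition} if
\begin{itemize}
\item[(H)] for each $Q\in\mathcal S$, the maximal cubes of $\mathcal S$ strictly inside $Q$ have total measure at most $\frac12|Q|$.
\end{itemize}

\begin{theorem}[one bump gives one testing condition]\label{thm:testing}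
Let $A\in B_p$. There is $C=C(A,p)$ such that for all weights $\sigma,w$, every dyadic lattice $\mathcal D$, every $Q_0\in\mathcal D$ and every finite family $\mathcal S\subset\mathcal D$ of subcubes of $Q_0$ satisfying \textup{(H)},
\[
\int\Big(\sum_{Q\in\mathcal S}\langle\sigma\rangle_Q\mathbf 1_Q\Big)^pw\,dx\le C\,[\sigma,w]^p_{\overline A,p'}\,\sigma(Q_0).
\]
\end{theorem}

Write $\|u\|_{L^{p,\infty}(w)}=\sup_{\lambda>0}\lambda\,w(\{|u|>\lambda\})^{1/p}$.

\begin{theorem}[weak type from one bump]\label{thm:weak}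
If $B\in B_{p'}$, then $\|T(\sigma f)\|_{L^{p,\infty}(w)}\le C\,C_T\,[w,\sigma]_{\overline B,p}\|f\|_{L^p(\sigma)}$ whenever $f\in L^p(\sigma)$ and $\sigma f\in L^2$, with $C=C(B,p,d,\eta)$.
\end{theorem}

Let $R_1$ be the first Riesz transform, the Calder\'on--Zygmund operator with kernel $(x_1-y_1)/|x-y|^{d+1}$; for $d=1$ it is the Hilbert transform.

\begin{theorem}[converse]\label{thm:converse}
Let $A,B$ be Young functions, neither identically $0$ nor identically $\infty$ on $(0,\infty)$. If the inequality of Theorem~\ref{thm:strong} holds for $T=R_1$ with a constant independent of $\sigma,w,f$, then $A\in B_p$ and $B\in B_{p'}$. If the inequality of Theorem~\ref{thm:weak} holds for $T=R_1$ uniformly in $\sigma,w,f$, then $B\in B_{p'}$.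
\end{theorem}

Thus, for such $A$ and $B$, the uniform strong-type inequality over all weights and all Calder\'on--Zygmund operators holds if and only if $A\in B_p$ and $B\in B_{p'}$, and the uniform weak-type inequality holds if and only if $B\in B_{p'}$.

Section~\ref{sec:reduction} derives Theorems~\ref{thm:strong} and~\ref{thm:weak} from Theorem~\ref{thm:testing} by pointwise sparse domination, the only external theorem we use, and a testing lemma. Sections~\ref{sec:levels}--\ref{sec:main} prove Theorem~\ref{thm:testing}. The bump condition is first translated into a statement about the values of $\lfloor\log_2\sigma\rfloor$ on which the $\sigma$-mass of a cube sits. When $\sigma$ has a single such level, a packing argument finishes the proof (Example~\ref{ex:onelevel}); in general, the cubes that escape this argument are paid for by the decrease of a potential that counts levels. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse} by adapting Example~\ref{ex:log} to a given $A\notin B_p$.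

\section{Young functions, layers and sparse families}\label{sec:prelim}

Convexity and $A(0)=0$ imply that $t\mapsto A(t)/t$ is nondecreasing on $(0,\infty)$. In particular, $A(t)\to\infty$ as $t\to\infty$ unless $A\equiv0$.

\begin{lemma}\label{lem:young}
Let $A$ be a Young function that is not identically $\infty$ on $(0,\infty)$.
\begin{itemize}
\item[(a)] $\overline A$ is convex, nondecreasing and left-continuous, $\overline A(0)=0$, and $st\le A(t)+\overline A(s)$ for $s,t\ge0$. If $0<M<\infty$ and $M\ge\langle g\rangle_{\overline A,Q}$, then $\langle\overline A(|g|/M)\rangle_Q\le1$.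
\item[(b)] If $A(t_0)\ge\tau>0$, then $\overline A(\tau/t_0)\le\tau$. In particular, if $A(t_0)\ge1$, then $\langle g\rangle_{\overline A,Q}\le t_0\operatorname{ess\,sup}_Q|g|$.
\item[(c)] If $A(t)\le C_0t^p$ for $t\ge1$, with $C_0>0$, then $\overline A(s)\ge c\,s^{p'}$ for $s\ge2C_0$, with $c=c(C_0,p)>0$.
\item[(d)] If $A\in B_p$, then $A$ is finite and continuous on $[0,\infty)$, and $A(t)t^{-p}\le\frac{2^p}{\ln2}\int_t^{2t}A(u)u^{-p-1}du$ for $t>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $A(t_1)<\infty$, then $0\le A(t)\le tA(t_1)/t_1$ for $t\le t_1$, so $\overline A(0)=0$. As a supremum of increasing affine functions of $s$, $\overline A$ is convex, nondecreasing and lower semicontinuous, hence left-continuous. Young's inequality is the definition of $\overline A$. For $\lambda>M$ we have $\langle\overline A(|g|/\lambda)\rangle_Q\le1$ by monotonicity; let $\lambda\downarrow M$ and use left-continuity and monotone convergence.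

(b) Let $s=\tau/t_0$. For $t\le t_0$, $st-A(t)\le\tau$. For $t\ge t_0$, $A(t)\ge tA(t_0)/t_0\ge st$.

(c) Take $t=(s/2C_0)^{1/(p-1)}\ge1$. Then $A(t)\le C_0t^{p-1}t=st/2$, so $\overline A(s)\ge st/2=\frac12(2C_0)^{-1/(p-1)}s^{p'}$.

(d) A nondecreasing function in $B_p$ is finite. A finite convex function is continuous on $(0,\infty)$, and continuity at $0$ was shown in (a). Finally $A(u)u^{-p}\ge A(t)(2t)^{-p}$ on $[t,2t]$ and $\int_t^{2t}du/u=\ln2$.
\end{proof}

\begin{remark}\label{rem:joint}
Let $B\in B_{p'}$. By (d) and (c) there are $c,s_0>0$ with $\overline B(s)\ge cs^p$ for $s\ge s_0$. If $M\ge\langle w^{1/p}\rangle_{\overline B,Q}$, then (a) gives $\langle w\rangle_QM^{-p}\le s_0^p+c^{-1}$. So $\langle w\rangle_Q^{1/p}\le C\langle w^{1/p}\rangle_{\overline B,Q}$, and $[\sigma,w]_{\overline A,p'}$ is at most $C$ times the supremum in \eqref{eq:joint}. The same argument with $(A,p,\sigma)$ in place of $(B,p',w)$ handles $[w,\sigma]_{\overline B,p}$.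
\end{remark}

\subsection*{Dyadic lattices and layers}
We use the following properties of a dyadic lattice $\mathcal D$: any two of its cubes are nested or disjoint; each $Q\in\mathcal D$ is partitioned by its $2^d$ children, obtained by bisecting the sides, which belong to $\mathcal D$; and the cubes of $\mathcal D$ inside $Q$ are $Q$, its children, their children, and so on. For $\mathcal S\subset\mathcal D$ put
\[
\mathcal A_{\mathcal S}h=\sum_{Q\in\mathcal S}\langle h\rangle_Q\mathbf 1_Q,\qquad
\mathcal A^R_{\mathcal S}h=\sum_{Q\in\mathcal S,\ Q\subset R}\langle h\rangle_Q\mathbf 1_Q .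
\]
For finite $\mathcal S$ and $R\in\mathcal S$, the \emph{layers of $\mathcal S$ below $R$} are defined by $\mathcal L_0=\{R\}$ and by letting $\mathcal L_{i+1}$ consist of the maximal cubes of $\mathcal S$ strictly inside a cube of $\mathcal L_i$. The cubes of one layer are disjoint, the unions $\bigcup\mathcal L_i$ decrease, and a point lies in $\bigcup\mathcal L_i$ exactly when it lies in at least $i+1$ cubes of $\mathcal S$ contained in $R$. Under (H), iteration shows that for $P\in\mathcal L_i$ and $i'\ge i$ the cubes of $\mathcal L_{i'}$ inside $P$ have total measure at most $2^{-(i'-i)}|P|$. Condition (H) passes to subfamilies, since the maximal cubes of the subfamily strictly inside $Q$ are covered by those of the full family.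

\subsection*{Doob's inequality}
For a weight $\sigma$ and $\sigma(Q)>0$ put $\langle f\rangle^\sigma_Q=\sigma(Q)^{-1}\int_Qf\sigma\,dx$. If $\mathcal S\subset\mathcal D$ is finite, $\sigma(Q)>0$ on $\mathcal S$ and $f\ge0$, then $\|\max_{Q\in\mathcal S}\langle f\rangle_Q^\sigma\mathbf 1_Q\|_{L^p(\sigma)}\le p'\|f\|_{L^p(\sigma)}$.

\subsection*{Sparse domination}
A family $\mathcal S\subset\mathcal D$ is \emph{$\gamma$-sparse} if there are pairwise disjoint sets $E(Q)\subset Q$, $Q\in\mathcal S$, with $|E(Q)|\ge\gamma|Q|$. Subfamilies of such a family are $\gamma$-sparse, and the family is countable because the sets $E(Q)$ are disjoint and have positive measure. The next theorem is due to Lacey \cite{Lac17} and Hyt\"onen, Roncal and Tapiola \cite{HRT}, and in this form to Lerner \cite{Ler}.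

\begin{theorem}\label{thm:sparse}
Let $T$ be a Calder\'on--Zygmund operator and let $h\in L^1$ have compact support. There are $3^d$ dyadic lattices $\mathcal D_i$ and $\eta_d$-sparse families $\mathcal S_i\subset\mathcal D_i$, where $\eta_d>0$ depends only on $d$, such that $|Th|\le C(d,\eta)\,C_T\sum_i\mathcal A_{\mathcal S_i}|h|$ almost everywhere.
\end{theorem}

We apply it only to bounded $h$, for which $Th$ is defined as an $L^2$ function. Condition (H) is more convenient than sparseness, and one passes to it at the cost of a bounded number of pieces.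

\begin{lemma}\label{lem:split}
A finite $\gamma$-sparse family $\mathcal S$ is the union of $m=\lceil2/\gamma\rceil$ families satisfying \textup{(H)}.
\end{lemma}

\begin{proof}
Sort the cubes $Q\in\mathcal S$ by the residue mod $m$ of the number of cubes of $\mathcal S$ strictly containing $Q$. If $Q'\subsetneq Q$ lie in the same class, at least $m$ cubes $P\in\mathcal S$ satisfy $Q'\subsetneq P\subset Q$, so $Q'$ lies in the union of the $m$-th layer of $\mathcal S$ below $Q$. The unions of the layers $1,\dots,m$ decrease, and their measures add up to at most $\sum_{P\in\mathcal S,\,P\subset Q}|P|\le\gamma^{-1}\sum_P|E(P)|\le\gamma^{-1}|Q|$. Hence the $m$-th has measure at most $|Q|/(m\gamma)\le\frac12|Q|$.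
\end{proof}

\section{From testing conditions to norm inequalities}\label{sec:reduction}

For a finite family $\mathcal S\subset\mathcal D$ let $\mathfrak T$ and $\mathfrak T^*$ be the best constants in
\[
\|\mathcal A^R_{\mathcal S}\sigma\|_{L^p(w)}\le\mathfrak T\,\sigma(R)^{1/p},\qquad
\|\mathcal A^R_{\mathcal S}w\|_{L^{p'}(\sigma)}\le\mathfrak T^*w(R)^{1/p'}\qquad(R\in\mathcal S).
\]
These test the operator $f\mapsto\mathcal A_{\mathcal S}(f\sigma)$ and its adjoint on indicators of cubes. It is known that the two tests suffice; we include a short proof.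

\begin{lemma}\label{lem:testing}
For finite $\mathcal S\subset\mathcal D$ and $0\le f\in L^p(\sigma)$,
$\|\mathcal A_{\mathcal S}(f\sigma)\|_{L^p(w)}\le8pp'(\mathfrak T+\mathfrak T^*)\|f\|_{L^p(\sigma)}$.
\end{lemma}

\begin{proof}
By duality it suffices to bound, for $0\le g\in L^{p'}(w)$,
\[
\int\mathcal A_{\mathcal S}(f\sigma)\,g\,w\,dx=\sum_{Q\in\mathcal S}\langle f\rangle^\sigma_Q\,\langle g\rangle^w_Q\,\langle\sigma\rangle_Q\,w(Q),
\]
where cubes with $\sigma(Q)w(Q)=0$ contribute nothing and have been dropped from $\mathcal S$; this does not increase $\mathfrak T,\mathfrak T^*$. The tests apply where $f$ or $g$ is constant, so we group the cubes into blocks on which the averages are frozen up to a factor $2$.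

Let $\mathcal F\subset\mathcal S$ contain the maximal cubes of $\mathcal S$ and, with each $F\in\mathcal F$, the maximal $Q\in\mathcal S$ with $Q\subsetneq F$ and $\langle f\rangle^\sigma_Q>2\langle f\rangle^\sigma_F$. Let $\pi_{\mathcal F}Q$ be the smallest cube of $\mathcal F$ containing $Q$. Then $\langle f\rangle_Q^\sigma\le2\langle f\rangle^\sigma_{\pi_{\mathcal F}Q}$: otherwise $Q$ would lie in a cube of $\mathcal F$ strictly inside $\pi_{\mathcal F}Q$. Along the chain of cubes of $\mathcal F$ containing a point, the averages more than double at each step, so $\sum_F(\langle f\rangle_F^\sigma)^p\mathbf 1_F\le2\max_F(\langle f\rangle_F^\sigma)^p\mathbf 1_F$, and Doob's inequality gives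
\[
\sum_{F\in\mathcal F}(\langle f\rangle^\sigma_F)^p\sigma(F)\le2(p')^p\|f\|^p_{L^p(\sigma)} .
\]
Define $\mathcal G$ and $\pi_{\mathcal G}$ in the same way from $(g,w)$; then $\sum_G(\langle g\rangle^w_G)^{p'}w(G)\le2p^{p'}\|g\|^{p'}_{L^{p'}(w)}$.

Fix $Q$, and let $F=\pi_{\mathcal F}Q$, $G=\pi_{\mathcal G}Q$. Both contain $Q$, so $G\subset F$ or $F\subsetneq G$. Suppose $G\subset F$. Then $\pi_{\mathcal F}G=F$, since every cube of $\mathcal F$ containing $G$ contains $Q$ and hence $F$. With $\gamma_F=\max\{\langle g\rangle^w_G\mathbf 1_G:G\in\mathcal G,\ \pi_{\mathcal F}G=F\}$ we have $\langle g\rangle_G^w\le\gamma_F$ on $Q$, so the cubes $Q$ of this kind contribute at most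
\[
4\sum_F\langle f\rangle_F^\sigma\int\mathcal A^F_{\mathcal S}\sigma\cdot\gamma_F\,w\,dx\le4\mathfrak T\sum_F\langle f\rangle^\sigma_F\,\sigma(F)^{1/p}\,\|\gamma_F\|_{L^{p'}(w)} .
\]
Each $G$ enters only one $\gamma_F$, so $\sum_F\|\gamma_F\|^{p'}_{L^{p'}(w)}\le\sum_G(\langle g\rangle_G^w)^{p'}w(G)$. H\"older's inequality bounds the contribution by $8pp'\,\mathfrak T\|f\|_{L^p(\sigma)}\|g\|_{L^{p'}(w)}$. Since $\langle\sigma\rangle_Qw(Q)=\langle w\rangle_Q\sigma(Q)$, the form is symmetric under $(f,\sigma,p)\leftrightarrow(g,w,p')$, and the cubes with $F\subsetneq G$ give the same bound with $\mathfrak T^*$.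
\end{proof}

For the weak-type bound only the dual test is needed: it enters when the $w$-measure of a cube is compared with the integral of $f$ over it.

\begin{lemma}\label{lem:weak}
For finite $\mathcal S\subset\mathcal D$ and $0\le f\in L^p(\sigma)$,
$\|\mathcal A_{\mathcal S}(f\sigma)\|_{L^{p,\infty}(w)}\le C_p\mathfrak T^*\|f\|_{L^p(\sigma)}$.
\end{lemma}

\begin{proof}
Let $u=\mathcal A_{\mathcal S}(f\sigma)$ and $\Omega_\lambda=\{u>\lambda\}$ for $\lambda>0$. For $Q\in\mathcal S$ let $a(Q)=\sum_{P\in\mathcal S,\,P\supset Q}\langle f\sigma\rangle_P$. Then $u\ge a(Q)$ on $Q$, and $u(x)=a(Q)$ for the smallest $Q\in\mathcal S$ containing $x$. So $\Omega_\lambda$ is the disjoint union of the maximal cubes $Q_i\in\mathcal S$ with $a(Q_i)>\lambda$. By maximality the cubes strictly larger than $Q_i$ contribute at most $\lambda$ to $u$ on $Q_i$, and therefore $\mathcal A^{Q_i}_{\mathcal S}(f\sigma)>\lambda$ on $Q_i\cap\Omega_{2\lambda}$. Let $\epsilon=2^{-p-1}$. If $w(Q_i\cap\Omega_{2\lambda})\ge\epsilon w(Q_i)$, then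
\[
\epsilon\lambda\,w(Q_i)\le\int_{Q_i}\mathcal A_{\mathcal S}^{Q_i}(f\sigma)\,w\,dx=\int_{Q_i}f\,\mathcal A_{\mathcal S}^{Q_i}(w)\,\sigma\,dx\le\Big(\int_{Q_i}f^p\sigma\,dx\Big)^{1/p}\mathfrak T^*w(Q_i)^{1/p'},
\]
that is, $\lambda^pw(Q_i)\le(\mathfrak T^*/\epsilon)^{p}\int_{Q_i}f^p\sigma\,dx$. For the other $i$, $w(Q_i\cap\Omega_{2\lambda})<\epsilon w(Q_i)$. Summing over $i$ and using $2^p\epsilon=\frac12$,
\[
(2\lambda)^pw(\Omega_{2\lambda})\le\tfrac12\lambda^pw(\Omega_\lambda)+(2\mathfrak T^*/\epsilon)^p\|f\|^p_{L^p(\sigma)} .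
\]
The quantity $\sup_\lambda\lambda^pw(\Omega_\lambda)$ is finite, because $u$ is bounded and vanishes outside finitely many cubes. Taking suprema, we may absorb the first term.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:strong} and~\ref{thm:weak}, given Theorem~\ref{thm:testing}]
Let $\mathcal S$ be finite and satisfy (H). For $R\in\mathcal S$, Theorem~\ref{thm:testing} applied to $\{Q\in\mathcal S:Q\subset R\}$ with $Q_0=R$ gives $\mathfrak T\le C[\sigma,w]_{\overline A,p'}$. Applied to $(w,\sigma,p',B)$ in place of $(\sigma,w,p,A)$, where its bump constant reads $\sup_Q\langle w^{1/p}\rangle_{\overline B,Q}\langle\sigma\rangle_Q^{1/p'}$, it gives $\mathfrak T^*\le C[w,\sigma]_{\overline B,p}$. Lemmas~\ref{lem:testing} and~\ref{lem:weak} then give the inequalities of Theorems~\ref{thm:strong} and~\ref{thm:weak} with $\mathcal A_{\mathcal S}(|f|\sigma)$ in place of $T(\sigma f)$ and without $C_T$.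

Both inequalities survive three operations. First, sums of $k$ functions, with a loss depending on $k$ and $p$; for the weak norm use $\{\sum_{i\le k}u_i>\lambda\}\subset\bigcup_i\{u_i>\lambda/k\}$. Second, increasing limits $u_k\uparrow u$, by monotone convergence and $\{u>\lambda\}=\bigcup_k\{u_k>\lambda\}$. Third, limits almost everywhere, by Fatou's lemma applied to $|u_k|^p$ or to $\mathbf 1_{\{|u_k|>\lambda\}}$; here we use that $w$ is absolutely continuous. By Lemma~\ref{lem:split} and the first operation the inequalities hold for finite $\eta_d$-sparse families, and by the second for all of them. Theorem~\ref{thm:sparse} and the first operation give both theorems when $h=\sigma f$ is bounded with compact support. In general let $f_k=f\mathbf 1_{\{|x|\le k,\ |h|\le k\}}$. Then $|f_k|\le|f|$, $\sigma f_k$ is bounded with compact support, and $\sigma f_k\to h$ in $L^2$. So $T(\sigma f_k)\to Th$ almost everywhere along a subsequence, and the third operation concludes.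
\end{proof}

\section{What one bump says about the levels of the density}\label{sec:levels}

We turn to Theorem~\ref{thm:testing}. If $\sigma(Q_0)=0$ both sides vanish, and otherwise there is nothing to prove if the bump constant is infinite. Replacing $w$ by $N^{-p}w$, for any finite $N>0$ with $N\ge[\sigma,w]_{\overline A,p'}$, we may assume
\[
[\sigma,w]_{\overline A,p'}\le1
\]
and must bound the left side by $C\sigma(Q_0)$. Cubes with $\sigma(Q)=0$ or $w(Q)=0$ do not contribute, and (H) passes to subfamilies, so we assume $\sigma(Q)w(Q)>0$ for $Q\in\mathcal S$. In Sections~\ref{sec:levels}--\ref{sec:main}, $C$ denotes constants depending only on $A$ and $p$.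

For a cube with $\sigma(Q)w(Q)>0$ put
\[
v_Q=\langle\sigma\rangle_Q^{p-1}\langle w\rangle_Q,\qquad\text{so that}\qquad\langle\sigma\rangle_Q^p\,w(Q)=v_Q\,\sigma(Q).
\]
Thus $v_Q\sigma(Q)$ is the \emph{cost} of $Q$, the $p$-th power of the $L^p(w)$ norm of the single term $\langle\sigma\rangle_Q\mathbf 1_Q$, and $v_Q$ is the cost per unit of $\sigma$-mass. We say that $Q$ has \emph{type $(j,s)\in\mathbb Z^2$} if
\[
2^j\le\langle\sigma\rangle_Q<2^{j+1},\qquad2^{-s}\le v_Q<2^{1-s}.
\]
The Orlicz average of $\sigma^{1/p'}$ over $Q$ depends only on the distribution of the values of $\sigma$ in $Q$. We record this distribution on a dyadic scale. Let $\kappa(x)=\lfloor\log_2\sigma(x)\rfloor$ be the \emph{level} of $x$, defined $\sigma$-almost everywhere, and for $0<\sigma(X)<\infty$ let $\mu_X$ be the probability measure on $\mathbb Z$ given by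
\[
\mu_X(J)=\sigma(X\cap\{\kappa\in J\})/\sigma(X),\qquad\mu_X(k)=\mu_X(\{k\}).
\]

The condition $A\in B_p$ enters the proof through one convergent series. By Lemma~\ref{lem:young}(d) we may fix $c_0\in(0,1]$ with $A(c_0)\le\frac12$. Let
\[
\psi(u)=u^{-1}A(u^{1/p})\mathbf 1_{u>c_0^p},\qquad\alpha_k=\sup_{2^k\le u<2^{k+1}}\psi(u)\quad(k\in\mathbb Z),\qquad\Gamma=\sum_k\alpha_k .
\]
Then $\Gamma<\infty$. Indeed $\alpha_k=0$ when $2^{k+1}\le c_0^p$, each $\alpha_k$ is finite, and with $t_k=2^{(k+1)/p}$
\[
\alpha_k\le2^{-k}A(t_k)\le\frac{4p}{\ln2}\int_{t_k}^{t_{k+1}}A(t)\,t^{-p-1}dt ,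
\]
because on $[t_k,t_{k+1}]$ we have $A(t)t^{-p}\ge A(t_k)2^{-k-2}$ and $\int dt/t=(\ln2)/p$. The cutoff at $c_0^p$ is needed because $B_p$ says nothing about small $t$: for $A(t)=t$, $u^{-1}A(u^{1/p})$ is unbounded as $u\to0$.

To see the role of $\alpha_k$, suppose that $\sigma\approx2^k$ on its support in $Q$. Let $M=\langle w\rangle_Q^{-1/p}$ and choose $\lambda$ with $M\lambda$ a small multiple of $\langle\sigma\rangle_Q$, so that $\lambda^p\approx v_Q\langle\sigma\rangle_Q\approx2^y$. Young's inequality applied to the product of $\sigma^{1/p'}/M$ and $\sigma^{1/p}/\lambda$ forces $\langle A(\sigma^{1/p}/\lambda)\rangle_Q\gtrsim1$, and this average is about $\langle\sigma\rangle_Q\lambda^{-p}\psi(2^k/\lambda^p)\approx\psi(2^k/\lambda^p)/v_Q$. So, up to a bounded shift of the index, $v_Q\lesssim\alpha_{k-y}$: the level $k$ can carry a cube only if $\alpha_{k-y}$ is at least the cost $v_Q$. In general most of the mass sits on such levels.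

\begin{lemma}\label{lem:levels}
Let $\sigma(Q)w(Q)>0$, let $m\ge0$ and $y$ be integers with $2^y\le v_Q\langle\sigma\rangle_Q\le2^{y+2}$, and let $D=\{k\in\mathbb Z:\alpha_{k-y+m}\ge2^{-m-2}v_Q\}$. Then
\[
\mu_Q(\mathbb Z\setminus D)<4\cdot2^{-m/p},\qquad|D|\le2^{m+2}\,\Gamma/v_Q .
\]
\end{lemma}

\begin{proof}
The bound on $|D|$ is Chebyshev's inequality for the series $\Gamma$. Let $\varepsilon=2^{-m/p}$ and $E=\{x\in Q:\sigma(x)>0,\ \kappa(x)\notin D\}$, and suppose that $\sigma(E)\ge4\varepsilon\sigma(Q)$. Let $M=\langle w\rangle_Q^{-1/p}$. The normalization gives $M\ge\langle\sigma^{1/p'}\rangle_{\overline A,Q}$, so $\langle\overline A(\sigma^{1/p'}/M)\rangle_Q\le1$ by Lemma~\ref{lem:young}(a). Let $\lambda=\varepsilon2^{y/p}$. Since $v_Q\langle\sigma\rangle_Q=\langle\sigma\rangle_Q^p\langle w\rangle_Q$, we have $M\lambda\le\varepsilon\langle\sigma\rangle_Q$. Integrating $\frac\sigma{M\lambda}\le\overline A(\sigma^{1/p'}/M)+A(\sigma^{1/p}/\lambda)$ over $E$,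
\[
4\le\frac{\sigma(E)}{\varepsilon\,\sigma(Q)}\le\frac{\sigma(E)}{M\lambda|Q|}\le1+\frac1{|Q|}\int_EA(\sigma^{1/p}/\lambda)\,dx .
\]
So the last term is at least $3$. The part of $E$ where $\sigma^{1/p}\le c_0\lambda$ contributes at most $\frac12$ to it, so the rest contributes at least $1$. There $A(\sigma^{1/p}/\lambda)=\sigma\lambda^{-p}\psi(\sigma/\lambda^p)$, and $\psi(\sigma/\lambda^p)\le\alpha_{\kappa-y+m}$ because $\lambda^p=2^{y-m}$. Hence
\[
\int_E\alpha_{\kappa-y+m}\,d\sigma\ge2^{y-m}|Q|\ge2^{-m-2}v_Q\langle\sigma\rangle_Q|Q|=2^{-m-2}v_Q\,\sigma(Q).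
\]
But the integrand is less than $2^{-m-2}v_Q$ on $E$ and $0<\sigma(E)\le\sigma(Q)$, a contradiction.
\end{proof}

Fix $m_0=\lceil3p\rceil$, so that $4\cdot2^{-m_0/p}\le\frac12$, put $C_1=2^{m_0+3}\Gamma$, and define the \emph{admissible levels} for the type $(j,s)$,
\[
J_{j,s}=\{k\in\mathbb Z:\ \alpha_{k-(j-s)+m_0}\ge2^{-m_0-2-s}\}.
\]
If $Q$ has type $(j,s)$, then $2^{j-s}\le v_Q\langle\sigma\rangle_Q<2^{j-s+2}$ and $v_Q\ge2^{-s}$, so Lemma~\ref{lem:levels} with $y=j-s$, $m=m_0$ has $D\subset J_{j,s}$ and gives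
\begin{equation}\label{eq:half}
\mu_Q(J_{j,s})\ge\tfrac12 .
\end{equation}
In particular $J_{j,s}\ne\emptyset$, so $2^{-m_0-2-s}\le\Gamma$, and
\begin{equation}\label{eq:vbound}
v_Q\le C_1\qquad\text{whenever }\sigma(Q)w(Q)>0 .
\end{equation}
Conversely, a fixed level is admissible for few types. Summing over $(y,s)$ with $y=j-s$, for every $k\in\mathbb Z$,
\begin{equation}\label{eq:budget}
\sum_{j,s}2^{-s}\mathbf 1[k\in J_{j,s}]=\sum_y\ \sum_{s:\ 2^{-s}\le2^{m_0+2}\alpha_{k-y+m_0}}2^{-s}\le\sum_y2^{m_0+3}\alpha_{k-y+m_0}=C_1 .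
\end{equation}
Think of a cube of type $(j,s)$ as charging $2^{-s}$ to those of its points whose level is in $J_{j,s}$; \eqref{eq:budget} bounds the total charge at a point if each type charges it at most once.

\begin{lemma}[packing]\label{lem:packing}
Let $\gamma>0$. For each $(j,s)$ let $\mathcal C_{j,s}$ be a family of pairwise disjoint subcubes $R$ of $Q_0$ with $\sigma(R)>0$ and $\mu_R(J_{j,s})\ge\gamma$. Then $\sum_{j,s}2^{-s}\sum_{R\in\mathcal C_{j,s}}\sigma(R)\le\gamma^{-1}C_1\sigma(Q_0)$.
\end{lemma}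

\begin{proof}
We have $\sigma(R)\le\gamma^{-1}\sigma(R\cap\{\kappa\in J_{j,s}\})$, so by disjointness the sum is at most $\gamma^{-1}\int_{Q_0}\sum_{j,s}2^{-s}\mathbf 1[\kappa\in J_{j,s}]\,d\sigma$. Apply \eqref{eq:budget}.
\end{proof}

The cubes of $\mathcal C_{j,s}$ need not have type $(j,s)$; this freedom is what we exploit next.

\section{The layer estimate and the case of one level}\label{sec:layer}

Let $\mathcal S_j=\{Q\in\mathcal S:2^j\le\langle\sigma\rangle_Q<2^{j+1}\}$, let $N_j=\sum_{Q\in\mathcal S_j}\mathbf 1_Q$, let $\mathcal R_j$ be the set of maximal cubes of $\mathcal S_j$, and for $R\in\mathcal R_j$ let $\mathcal L_i(R)$ be the layers of $\mathcal S_j$ below $R$. Different values of $j$ add geometrically, as for a maximal function. The difference between $\mathcal A_{\mathcal S}\sigma$ and a maximal function is the multiplicity $N_j$, and we need the sets where it is large to have small $w$-measure.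

\begin{proposition}\label{prop:layer}
For all $n\ge1$,\quad$\displaystyle\sum_j2^{jp}\,w(\{N_j\ge n\})\le C\,n^{-2p}\,\sigma(Q_0)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:testing}, given Proposition~\ref{prop:layer}]
Pointwise, $\mathcal A_{\mathcal S}\sigma\le2\sum_j2^jN_j=2\sum_{n\ge1}\sum_j2^j\mathbf 1_{\{N_j\ge n\}}$. The inner sum is at most twice its largest term, hence at most $2\big(\sum_j2^{jp}\mathbf 1_{\{N_j\ge n\}}\big)^{1/p}$. By Minkowski's inequality,
\[
\|\mathcal A_{\mathcal S}\sigma\|_{L^p(w)}\le4\sum_{n\ge1}\Big(\sum_j2^{jp}w(\{N_j\ge n\})\Big)^{1/p}\le C\sum_{n\ge1}n^{-2}\,\sigma(Q_0)^{1/p}.\qedhere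
\]
\end{proof}

Two partial estimates are at hand. For $R\in\mathcal R_j$ we have $R\cap\{N_j\ge n\}=\bigcup\mathcal L_{n-1}(R)$, and $2^{jp}w(P)\le v_P\sigma(P)$ for $P\in\mathcal S_j$. Since all $\sigma$-averages in $\mathcal S_j$ lie in $[2^j,2^{j+1})$, (H) gives decay of the $\sigma$-mass of the layers:
\begin{equation}\label{eq:sigmadecay}
\sigma\Big(\bigcup\mathcal L_i(R)\Big)\le2^{j+1}\,2^{-i}|R|\le2^{1-i}\sigma(R).
\end{equation}
\emph{Decay in $n$.} By \eqref{eq:vbound} and \eqref{eq:sigmadecay}, $2^{jp}w(R\cap\{N_j\ge n\})\le C2^{-n}\sigma(R)$. This cannot be summed over $j$: for the weight $\sigma$ of Example~\ref{ex:log} with $r=2^{-N}$, the intervals $[0,2^{-i})$, $0\le i\le N$, satisfy (H), belong to different $\mathcal R_j$, and each carries the full mass of $\sigma$.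

\noindent\emph{Summability in $j$.} Fix $i\ge0$ and let $\mathcal C_{j,s}$ consist of the cubes of type $(j,s)$ in $\bigcup_{R\in\mathcal R_j}\mathcal L_i(R)$. By \eqref{eq:half} and Lemma~\ref{lem:packing} with $\gamma=\frac12$,
\begin{equation}\label{eq:summable}
\sum_j\sum_{R\in\mathcal R_j}\ \sum_{P\in\mathcal L_i(R)}v_P\,\sigma(P)\le4C_1\sigma(Q_0).
\end{equation}
With $i=n-1$ this bounds the sum in Proposition~\ref{prop:layer}, but without decay in $n$.

We need both at once. The natural attempt is to charge the cost of the deep cubes $P$ not to their own points but to the points of the much larger cube $R$. This works perfectly when all points look alike.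

\begin{example}[one level]\label{ex:onelevel}
Suppose that $\kappa=k_0$ $\sigma$-almost everywhere, for instance $\sigma=\mathbf 1_E$. Then $\mu_X$ is the point mass at $k_0$ for every $X$. Let $\mathcal C_{j,s}$ be the set of $R\in\mathcal R_j$ such that $\mathcal L_{n-1}(R)$ contains a cube of type $(j,s)$. If there is such a cube, \eqref{eq:half} says that $k_0\in J_{j,s}$, so $\mu_R(J_{j,s})=1$ for $R\in\mathcal C_{j,s}$. By \eqref{eq:sigmadecay}, the cubes of type $(j,s)$ in $\mathcal L_{n-1}(R)$ cost at most $2^{1-s}2^{2-n}\sigma(R)$. Lemma~\ref{lem:packing} with $\gamma=1$ gives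
\[
\sum_j2^{jp}w(\{N_j\ge n\})\le2^{3-n}\sum_{j,s}2^{-s}\sum_{R\in\mathcal C_{j,s}}\sigma(R)\le2^{3-n}C_1\sigma(Q_0),
\]
which proves Proposition~\ref{prop:layer}, and hence Theorem~\ref{thm:testing}, in this case.
\end{example}

If $\sigma$ has $n_0$ levels, write $\sigma=\sum_k\sigma_k$ with $\sigma_k=\sigma\mathbf 1_{\{\kappa=k\}}$. Orlicz averages are monotone, so each pair $(\sigma_k,w)$ has bump constant at most $1$, and the example yields $\|\mathcal A_{\mathcal S}\sigma\|_{L^p(w)}\le C\sum_k\sigma_k(Q_0)^{1/p}\le Cn_0^{1/p'}\sigma(Q_0)^{1/p}$. The content of Theorem~\ref{thm:testing} is that the constant does not depend on the number of levels.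

\begin{remark}
Condition (H) cannot be dropped. Let $\sigma=w=1$, let $A\not\equiv0$, and let $\mathcal S$ consist of all dyadic subcubes of $Q_0$ in the first $n$ generations. The bump constant is finite by Lemma~\ref{lem:young}(b), while the left side of Theorem~\ref{thm:testing} is $n^p|Q_0|$.
\end{remark}

\section{A potential that counts levels}\label{sec:potential}

The argument of Example~\ref{ex:onelevel} breaks down when the deep cubes live on levels that are rare in $R$. We look for a quantity that registers this event and has a bounded total. Fix $\theta=\frac{2p+1}{2p+2}\in(\frac p{p+1},1)$. For a probability measure $\nu$ on $\mathbb Z$ let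
\[
U(\nu)=\sum_k\nu(k)^\theta\in[1,\infty],\qquad U_X=U(\mu_X).
\]
If $\nu$ is uniform on $n_0$ points, then $U(\nu)=n_0^{1-\theta}$, so $U_X^{1/(1-\theta)}$ is an effective number of levels in $X$.

\begin{example}[two levels]\label{ex:twolevels}
Let $F\subset R$ be a union of deep cubes of type $(j,s)$, with $\rho=\sigma(F)/\sigma(R)\le\frac12$. Suppose that $\kappa=b$ on $F$ and $\kappa=a$ on $R\setminus F$, where $b\in J_{j,s}$ and $a\notin J_{j,s}$. The cubes of $F$ cost about $2^{-s}\rho\,\sigma(R)$. Now $\mu_R(J_{j,s})=\rho$, so Lemma~\ref{lem:packing} applies to $R$ only with $\gamma=\rho$, and the loss $\gamma^{-1}$ cancels the gain $\rho$ exactly. But separating $F$ from $R\setminus F$ separates the levels: $U_F=U_{R\setminus F}=1$, $U_R=\rho^\theta+(1-\rho)^\theta$, and since $(1-\rho)^\theta\ge1-\rho$,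
\[
U_R\,\sigma(R)-U_F\,\sigma(F)-U_{R\setminus F}\,\sigma(R\setminus F)\ge(\rho^\theta-\rho)\sigma(R)\ge(2^{1-\theta}-1)\,\rho\,\sigma(R).
\]
The quantity $U_X\sigma(X)$ drops by at least a constant times $\sigma(F)$. It never increases under subdivision, so the total drop available is at most its initial value.
\end{example}

The next three lemmas make this general: monotonicity under subdivision, a bound on the initial value, and a definite drop.

\begin{lemma}\label{lem:super}
Let $X$ be, up to a $\sigma$-null set, a finite disjoint union of sets $X_i$ with $0<\sigma(X_i)<\infty$. Then $\sigma(X)U_X\ge\sum_i\sigma(X_i)U_{X_i}$, and for $L>0$ the same holds with $\min(U,L)$ in place of $U$.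
\end{lemma}

\begin{proof}
With $a_i=\sigma(X_i)/\sigma(X)$ we have $\mu_X=\sum_ia_i\mu_{X_i}$, so $\mu_X(k)^\theta\ge\sum_ia_i\mu_{X_i}(k)^\theta$ by concavity; sum over $k$. The function $t\mapsto\min(t,L)$ is nondecreasing and concave on $[0,\infty]$, so $\min(U_X,L)\ge\min(\sum_ia_iU_{X_i},L)\ge\sum_ia_i\min(U_{X_i},L)$.
\end{proof}

The bump condition limits the effective number of levels in $Q$ to about $1/v_Q$.

\begin{lemma}\label{lem:Ubound}
If $\sigma(Q)w(Q)>0$, then $U_Q\le C_2\,v_Q^{-(1-\theta)}$ with $C_2=C_2(A,p)$.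
\end{lemma}

\begin{proof}
Let $y=\lfloor\log_2(v_Q\langle\sigma\rangle_Q)\rfloor$, and for $m\ge m_0$ let $D_m$ be the set of Lemma~\ref{lem:levels}. Since $\mu_Q(\mathbb Z\setminus D_m)\to0$, the support of $\mu_Q$ is covered by $D_{m_0}$ and the sets $D_m\setminus D_{m-1}$, $m>m_0$, and the latter have $\mu_Q$-mass at most $4\cdot2^{-(m-1)/p}$. By H\"older's inequality, $\sum_{k\in D}\mu_Q(k)^\theta\le|D|^{1-\theta}\mu_Q(D)^\theta$ for finite $D$. Hence
\[
U_Q\le\Big(\frac{2^{m_0+2}\Gamma}{v_Q}\Big)^{1-\theta}+\sum_{m>m_0}\Big(\frac{2^{m+2}\Gamma}{v_Q}\Big)^{1-\theta}\big(4\cdot2^{-(m-1)/p}\big)^\theta .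
\]
The series is geometric with ratio $2^{(1-\theta)-\theta/p}$, which is less than $1$ because $\theta>\frac p{p+1}$.
\end{proof}

That was the use of the lower bound on $\theta$. The upper bound $\theta<1$ gives strict concavity (for $\theta=1$ we would have $U\equiv1$). Let $\varepsilon_0=(\theta/2)^{1/(1-\theta)}$ and $\gamma_0=\varepsilon_0/4$.

\begin{lemma}[drop]\label{lem:drop}
Let $\nu=\rho\nu_1+(1-\rho)\nu_2$, where $\nu_1,\nu_2$ are probability measures on $\mathbb Z$, $0<\rho<1$ and $U(\nu)<\infty$. If $J\subset\mathbb Z$ satisfies $\nu_1(J)\ge\frac12$ and $\nu(J)<\gamma_0$, then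
\[
U(\nu)-\rho\,U(\nu_1)-(1-\rho)U(\nu_2)\ge\tfrac\theta8\,\rho .
\]
\end{lemma}

\begin{proof}
Let $\tau_k=\nu(k)^\theta-\rho\nu_1(k)^\theta-(1-\rho)\nu_2(k)^\theta$. By concavity $\tau_k\ge0$, so all three series converge and the left side is $\sum_k\tau_k$. We keep the points at which $\nu$ is much smaller than $\nu_1$: let $J_1=\{k\in J:\nu_1(k)>0,\ \nu(k)\le\varepsilon_0\nu_1(k)\}$. On $J\setminus J_1$ we have $\nu_1\le\nu/\varepsilon_0$, so $\nu_1(J\setminus J_1)\le\nu(J)/\varepsilon_0<\frac14$ and $\nu_1(J_1)\ge\frac14$. For $k\in J_1$ put $r=\rho\nu_1(k)>0$ and $t=(1-\rho)\nu_2(k)$, so $r+t=\nu(k)\le1$. Then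
\[
(1-\rho)\nu_2(k)^\theta=(1-\rho)^{1-\theta}t^\theta\le t^\theta,\qquad(r+t)^\theta-t^\theta\ge\theta r\,\nu(k)^{-(1-\theta)},
\]
the second because the derivative of $u^\theta$ is decreasing, and
\[
\rho\nu_1(k)^\theta=r\,\nu_1(k)^{-(1-\theta)}\le\varepsilon_0^{1-\theta}r\,\nu(k)^{-(1-\theta)}=\tfrac\theta2\,r\,\nu(k)^{-(1-\theta)} .
\]
Hence $\tau_k\ge\frac\theta2r\,\nu(k)^{-(1-\theta)}\ge\frac\theta2\rho\,\nu_1(k)$, and $\sum_k\tau_k\ge\frac\theta2\rho\,\nu_1(J_1)\ge\frac\theta8\rho$.
\end{proof}

The balance is now visible. Cubes with $v_P\approx2^{-s}$ cost $2^{-s}$ per unit of mass, and the potential on them is at most about $2^{s(1-\theta)}$. If drops of the potential pay for their mass, the total cost is about $2^{-s}2^{s(1-\theta)}=2^{-\theta s}$, which is summable and is small when $s$ is large. Three things remain to be arranged. The potential on $Q_0$ is bounded only in terms of $v_{Q_0}$, which may be far smaller than $2^{-s}$; we truncate $U$. The cubes $R$ from different $\mathcal R_j$ overlap and may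 claim the same drop; we limit the multiplicity by assigning disjoint pieces of $w$ to different $j$. And $s$ must be large, in terms of $n$, to beat this multiplicity.

\section{Proof of the layer estimate}\label{sec:main}

For $n\le4$, Proposition~\ref{prop:layer} follows from \eqref{eq:summable}. Let $n\ge5$, $\ell=\lfloor n/2\rfloor$ and $\beta=n^{-2p}$. We charge the cost to cubes of the middle layer $\mathcal L_\ell(R)$. The $\ell$ layers above make their $\sigma$-mass small relative to $R$, and the $n-1-\ell$ layers below will make their $v_P$ small.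

\subsection*{Step 1: disjoint pieces of $w$}
Let $E_j=\{N_j\ge n\}$, $E_j'=E_j\setminus\bigcup_{i>j}E_i$ and $w_j=w\mathbf 1_{E_j'}$. The sets $E_j'$ are pairwise disjoint. Only finitely many $E_j$ are nonempty; if $j^*$ is the largest index with $x\in E_{j^*}$, then $x\in E'_{j^*}$ and $\sum_{j\le j^*}2^{jp}\le2\cdot2^{j^*p}$. So $\sum_j2^{jp}\mathbf 1_{E_j}\le2\sum_j2^{jp}\mathbf 1_{E_j'}$, and it suffices to prove
\[
\sum_j\sum_{R\in\mathcal R_j}2^{jp}w_j(R)\le C\beta\,\sigma(Q_0).
\]
Call $R\in\mathcal R_j$ \emph{light} if $w_j(R)<\beta w(R)$ and \emph{heavy} otherwise. The light cubes contribute at most $\beta\sum_j\sum_{R\in\mathcal R_j}v_R\sigma(R)\le C\beta\sigma(Q_0)$, by \eqref{eq:summable} with $i=0$.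

\subsection*{Step 2: selected cubes}
Let $R\in\mathcal R_j$ be heavy. We keep the cubes of the middle layer for which $w_j$ remains a $\beta$-proportion of $w$ at all intermediate scales. Let $\mathcal Q_R$ be the set of maximal dyadic $Q\subset R$ with $w_j(Q)<\frac14\beta w(Q)$. These are disjoint, so $w_j(\bigcup\mathcal Q_R)\le\frac14\beta w(R)\le\frac14w_j(R)$. Let
\[
\mathcal P_R=\{P\in\mathcal L_\ell(R):\ P\text{ is contained in no cube of }\mathcal Q_R\}.
\]
By construction,
\begin{equation}\label{eq:density}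
w_j(Q)\ge\tfrac14\beta\,w(Q)\quad\text{for all dyadic $Q$ with $P\subset Q\subset R$ for some $P\in\mathcal P_R$.}
\end{equation}
On $R$ the weight $w_j$ lives on $\bigcup\mathcal L_{n-1}(R)\subset\bigcup\mathcal L_\ell(R)$, so $w_j(\bigcup\mathcal P_R)\ge\frac34w_j(R)$ and
\begin{equation}\label{eq:reduce}
2^{jp}w_j(R)\le2\sum_{P\in\mathcal P_R}2^{jp}w(P)\le2\sum_{P\in\mathcal P_R}v_P\,\sigma(P).
\end{equation}

\emph{The numbers $v_P$ are small.} Let $P\in\mathcal P_R$. The cubes of $\mathcal L_{n-1}(R)$ inside $P$ have total $w$-mass at least $w_j(P)\ge\frac14\beta w(P)>0$, by \eqref{eq:density}, and total measure at most $2^{-(n-1-\ell)}|P|$, by (H). So one of them, $P'$, has $\langle w\rangle_{P'}\ge\frac14\beta2^{n-1-\ell}\langle w\rangle_P$. Also $\langle\sigma\rangle_{P'}\ge\frac12\langle\sigma\rangle_P$, as both cubes are in $\mathcal S_j$. Thus $v_{P'}\ge2^{-p-1}\beta2^{n-1-\ell}v_P$. Since $v_{P'}\le C_1$ by \eqref{eq:vbound} and $n-1-\ell\ge\frac n2-1$,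
\begin{equation}\label{eq:vsmall}
v_P\le C\beta^{-1}2^{-n/2}.
\end{equation}

\emph{The mass is small.} For $s\in\mathbb Z$ let $\mathcal P_{R,s}$ be the set of cubes of type $(j,s)$ in $\mathcal P_R$. We consider only pairs $(R,s)$ with $R$ heavy and $\mathcal P_{R,s}\ne\emptyset$, and put $F=F_{R,s}=\bigcup\mathcal P_{R,s}$ and $\rho=\rho_{R,s}=\sigma(F)/\sigma(R)$. By \eqref{eq:sigmadecay}, $\ell\ge\frac{n-1}2$ and $n\ge5$,
\begin{equation}\label{eq:rho}
0<\rho\le2^{1-\ell}\le4\cdot2^{-n/2}<1,\qquad\sum_{P\in\mathcal P_{R,s}}v_P\sigma(P)\le2^{1-s}\rho\,\sigma(R).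
\end{equation}
Moreover $\mu_F(J_{j,s})\ge\frac12$, since $\mu_F$ is an average of measures $\mu_P$ satisfying \eqref{eq:half}. By \eqref{eq:reduce} and \eqref{eq:rho}, it remains to show that $\sum_{(R,s)}2^{-s}\rho_{R,s}\,\sigma(R)\le C\beta\sigma(Q_0)$.

\subsection*{Step 3: pairs with $\mu_R(J_{j,s})\ge\gamma_0$}
Here the admissible levels are well represented in $R$, and we argue as in Example~\ref{ex:onelevel}. For each $(j,s)$ the cubes $R\in\mathcal R_j$ are disjoint, so \eqref{eq:rho} and Lemma~\ref{lem:packing} with $\gamma=\gamma_0$ bound the sum over these pairs by $4\cdot2^{-n/2}\gamma_0^{-1}C_1\sigma(Q_0)\le C\beta\sigma(Q_0)$.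

\subsection*{Step 4: pairs with $\mu_R(J_{j,s})<\gamma_0$}
Fix $s$ and let $\mathcal B_s$ be the set of $R$ for which $(R,s)$ is such a pair. Let $V_s=C_22^{s(1-\theta)}$; by Lemma~\ref{lem:Ubound}, $1\le U_P\le V_s$ for $P\in\mathcal P_{R,s}$. Let $L_s=2V_s$ and $\Psi(Q)=\min(U_Q,L_s)$. To compare the drops claimed by different $R$, we break the total drop into contributions of single dyadic cubes. For dyadic $Q\subset Q_0$ let
\[
\delta(Q)=\Psi(Q)\sigma(Q)-\sum_{Q'\text{ child of }Q}\Psi(Q')\sigma(Q'),
\]
where $\Psi(Q)\sigma(Q)$ is read as $0$ if $\sigma(Q)=0$. By Lemma~\ref{lem:super}, $\delta(Q)\ge0$. The sum of $\delta(Q)$ over the first $g$ generations telescopes to at most $\Psi(Q_0)\sigma(Q_0)$, so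
\begin{equation}\label{eq:total}
\sum_{Q\subset Q_0}\delta(Q)\le L_s\,\sigma(Q_0).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=0.8cm]
\draw[line width=2pt] (0.05,3)--(7.95,3) (0.05,2)--(3.95,2) (4.05,2)--(7.95,2) (4.05,1)--(5.95,1);
\fill[gray!60] (0.05,0.88) rectangle (1.95,1.12) (5.05,-0.12) rectangle (5.95,0.12);
\draw[dashed,thick] (2.05,1)--(3.95,1) (6.05,1)--(7.95,1) (4.05,0)--(4.95,0);
\node[above] at (4,3) {$R$};
\node[below] at (1,0.88) {$P$};
\node[below] at (5.5,-0.12) {$P$};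
\node[below] at (3,0.88) {$O$};
\node[below] at (7,0.88) {$O$};
\node[below] at (4.5,-0.12) {$O$};
\end{tikzpicture}
\caption{The tree between a cube $R$ and its selected subcubes, for $d=1$; each row is a dyadic generation. Gray: the selected intervals $P$. Thick: the tree, that is, the dyadic subintervals of $R$ strictly containing some $P$. Dashed: the remaining children $O$ of intervals of the tree. The intervals $P$ and $O$ partition $R$.}\label{fig:tree}
\end{figure}

\emph{The tree of $R$.} For $R\in\mathcal B_s$ let $\mathcal T_R$ be the finite set of dyadic $Q$ with $P\subsetneq Q\subset R$ for some $P\in\mathcal P_{R,s}$; see Figure~\ref{fig:tree}. Since $\ell\ge1$, $R\in\mathcal T_R$, and the parent of any other cube of $\mathcal T_R$ is in $\mathcal T_R$. Let $Q'$ be a child of $Q\in\mathcal T_R$ that meets some $P\in\mathcal P_{R,s}$. The case $Q'\subsetneq P$ is impossible, for then $Q\subset P$, and $P$ would strictly contain another cube of the disjoint family $\mathcal P_{R,s}$. So $Q'\in\mathcal T_R$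 or $Q'=P$. Let $\mathcal O$ be the set of children of cubes of $\mathcal T_R$ that are disjoint from $F$. Then $\mathcal O$ is finite and partitions $R\setminus F$, and the sum over the tree telescopes:
\[
\Delta_R:=\sum_{Q\in\mathcal T_R}\delta(Q)=\Psi(R)\sigma(R)-\sum_{P\in\mathcal P_{R,s}}\Psi(P)\sigma(P)-\sum_{O\in\mathcal O}\Psi(O)\sigma(O).
\]

\emph{The drop pays for the mass: $\Delta_R\ge\frac\theta8\rho\,\sigma(R)$.} If $U_R\ge L_s$, the truncation itself produces the drop, because $\Psi\le V_s=L_s/2$ on the selected cubes: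
\[
\Delta_R\ge\sigma(R)\big[L_s-\rho V_s-(1-\rho)L_s\big]=\rho V_s\,\sigma(R)\ge\rho\,\sigma(R).
\]
If $U_R<L_s$, then $\Psi(R)=U_R$. Using $\Psi\le U$ and Lemma~\ref{lem:super} for $F$ and for $R\setminus F$, which has positive mass since $\rho<1$, we get $\Delta_R\ge\sigma(R)[U_R-\rho U_F-(1-\rho)U_{R\setminus F}]$. Lemma~\ref{lem:drop} applies with $\nu=\mu_R$, $\nu_1=\mu_F$, $\nu_2=\mu_{R\setminus F}$ and $J=J_{j,s}$.

\emph{Multiplicity.} Let $Q\in\mathcal T_R$ with $R\in\mathcal B_s\cap\mathcal R_j$. Then $w(Q)>0$, as $Q$ contains a cube of $\mathcal S$, and $w_j(Q)\ge\frac14\beta w(Q)$ by \eqref{eq:density}. Since $\sum_jw_j(Q)\le w(Q)$, this holds for at most $4/\beta$ values of $j$, and for each $j$ at most one $R\in\mathcal R_j$ contains $Q$. So $Q$ belongs to at most $4/\beta$ of the trees $\mathcal T_R$, $R\in\mathcal B_s$.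

\emph{Summation.} By the last two paragraphs and \eqref{eq:total},
\[
2^{-s}\sum_{R\in\mathcal B_s}\rho_{R,s}\,\sigma(R)\le\frac8\theta\,2^{-s}\sum_{R\in\mathcal B_s}\sum_{Q\in\mathcal T_R}\delta(Q)\le\frac8\theta\,2^{-s}\,\frac4\beta\,L_s\,\sigma(Q_0)=C\beta^{-1}2^{-\theta s}\sigma(Q_0).
\]
By \eqref{eq:vsmall}, only $s$ with $2^{-s}\le C\beta^{-1}2^{-n/2}$ occur. The geometric series over these $s$ gives the bound $C\beta^{-1}(\beta^{-1}2^{-n/2})^\theta\sigma(Q_0)=Cn^{2p(1+\theta)}2^{-\theta n/2}\sigma(Q_0)\le C\beta\sigma(Q_0)$.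

Steps 1--4 prove Proposition~\ref{prop:layer}, hence Theorem~\ref{thm:testing}, and with it Theorems~\ref{thm:strong} and~\ref{thm:weak}. \qed

\section{Necessity of the $B_p$ conditions}\label{sec:converse}

We keep the concentrated weight $\sigma$ of Example~\ref{ex:log} and take for $w$ the largest radial weight that the bump condition on $\sigma$ allows. In this section $c,C$ denote positive constants independent of the parameter $r$.

\begin{lemma}\label{lem:counter}
Let $A,B$ be Young functions, neither identically $\infty$ on $(0,\infty)$, with $A\notin B_p$ and $B\not\equiv0$. For $0<r<(4\sqrt d)^{-1}$ let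
\[
I=[0,r)^d,\qquad\sigma=r^{-d}\mathbf 1_I,\qquad G=\{x:\ x_1\ge|x|/2,\ 4\sqrt d\,r\le|x|\le1\}.
\]
Then $R_1\sigma$ is positive and bounded on $G$, and there are bounded weights $w$, depending on $r$, such that $[\sigma,w]_{\overline A,p'}\le C$, $[w,\sigma]_{\overline B,p}\le C$, and $X_r=\int_G(R_1\sigma)^pw\,dx\to\infty$ as $r\to0$.
\end{lemma}

\begin{proof}
\emph{Replacing $A$.} If $A$ grows much faster than $t^p$, the bump on $\sigma$ is so weak that the largest admissible $w$ violates the second condition. We therefore pass to a finite Young function $A_1\le A$ with $A_1\notin B_p$ and $A_1(t)\le C_0t^p$ for $t\ge1$. If $A(t)t^{-p}$ is bounded on $[1,\infty)$, take $A_1=A$. Otherwise there are $t_i\ge1$ with $t_{i+1}\ge4t_i$ and $A(t_i)\ge t_i^p$: either $A=\infty$ for large $t$, or $A(t)t^{-p}$ is bounded on bounded subsets of $[1,\infty)$ and so is unbounded near infinity. Put $A_1(t)=\sup_it_i^{p-1}(t-t_i)_+$, a Young function. For $t\ge t_i$ we have $t_i^{p-1}t\le t^p$ and $t_i^{p-1}t\le tA(t_i)/t_i\le A(t)$,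 so $A_1(t)\le\min(A(t),t^p)$. On $[2t_i,4t_i]$, $A_1\ge t_i^p$, so these disjoint intervals contribute at least $(2^{-p}-4^{-p})/p$ each to $\int A_1(t)t^{-p-1}dt$, and $A_1\notin B_p$. Since $\overline{A}\le\overline{A_1}$, we have $[\sigma,w]_{\overline A,p'}\le[\sigma,w]_{\overline{A_1},p'}$.

\emph{The inverse of $\overline{A_1}$.} Let $\Phi(\tau)=\sup\{s\ge0:\overline{A_1}(s)\le\tau\}$ for $\tau\ge0$. By Lemma~\ref{lem:young}(c), $\Phi(\tau)\le C(1+\tau)^{1/p'}$. By left-continuity, $\overline{A_1}(\Phi(\tau))\le\tau$. The function $\Phi$ is nondecreasing, and it is concave because $\{(s,\tau):\overline{A_1}(s)\le\tau\}$ is convex; as $\Phi(0)\ge0$, we get $\Phi(a\tau)\le a\Phi(\tau)$ for $a\ge1$. The function $A_1$ is continuous, unbounded, and strictly increasing where it is positive, so for $\tau>0$ there is a unique $A_1^{-1}(\tau)>0$ at which $A_1$ equals $\tau$, and Lemma~\ref{lem:young}(b) gives $\Phi(\tau)\ge\tau/A_1^{-1}(\tau)>0$.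

\emph{The weight.} Let $Q$ meet $I$ in positive measure and put $\tau_Q=\max(1,|Q|/r^d)$. Then $|I\cap Q|/|Q|\le1/\tau_Q$. Testing the definition of the Orlicz average with $\lambda=r^{-d/p'}/\Phi(\tau_Q)$, and computing the plain average directly,
\[
\langle\sigma^{1/p'}\rangle_{\overline{A_1},Q}\le r^{-d/p'}/\Phi(\tau_Q),\qquad\langle\sigma\rangle_Q\le r^{-d}/\tau_Q .
\]
The first bound suggests
\[
w(x)=r^{d(p-1)}\,\Phi\big(|x|^d/r^d\big)^p\,\mathbf 1_{|x|\le1};
\]
for $A_1(t)=t^p$ this is a multiple of $|x|^{d(p-1)}\mathbf 1_{|x|\le1}$, as in Example~\ref{ex:log}. For $x\in Q$, $|x|\le\sqrt d\,(|Q|^{1/d}+r)\le2\sqrt d\,r\,\tau_Q^{1/d}$, so on $Q$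
\[
w^{1/p}\le r^{d/p'}\,\Phi\big((2\sqrt d)^d\tau_Q\big)\le Cr^{d/p'}\Phi(\tau_Q)\le Cr^{d/p'}\tau_Q^{1/p'} .
\]
The middle bound gives $\langle\sigma^{1/p'}\rangle_{\overline{A_1},Q}\langle w\rangle_Q^{1/p}\le C$. Since $B\not\equiv0$, there is $t_0$ with $B(t_0)\ge1$, and the last bound with Lemma~\ref{lem:young}(b) gives $\langle w^{1/p}\rangle_{\overline B,Q}\langle\sigma\rangle_Q^{1/p'}\le Ct_0$. For all other $Q$, $\sigma=0$ almost everywhere on $Q$ and both products vanish.

\emph{The lower bound.} For $x\in G$ and $y$ in the closure of $I$, $|y|\le|x|/4$, so $x_1-y_1\ge|x|/4$ and $\frac34|x|\le|x-y|\le\frac54|x|$. Since $\sigma(I)=1$, $c|x|^{-d}\le R_1\sigma(x)\le C|x|^{-d}$ on $G$. Use polar coordinates and the variable $\tau=|x|^d/r^d$; the powers of $r$ cancel, since $|x|^{-dp}=r^{-dp}\tau^{-p}$ and $d\,|x|^{d-1}d|x|=r^dd\tau$. With $b=(4\sqrt d)^d$,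
\[
X_r\ge c\int_b^{r^{-d}}\tau^{-p}\Phi(\tau)^pd\tau\ge c\int_b^{r^{-d}}A_1^{-1}(\tau)^{-p}d\tau=cp\int_0^\infty\big(\min(A_1(t),r^{-d})-b\big)_+\frac{dt}{t^{p+1}} .
\]
The last step is Tonelli's theorem, applied to $A_1^{-1}(\tau)^{-p}=p\int_0^\infty\mathbf 1[\tau\le A_1(t)]\,t^{-p-1}dt$. As $r\to0$, the right side increases to $cp\int_0^\infty(A_1(t)-b)_+t^{-p-1}dt\ge cp\int_1^\infty A_1(t)t^{-p-1}dt-cb=\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Suppose $A\notin B_p$. In Lemma~\ref{lem:counter} take $f=\mathbf 1_I$. Then $\|f\|_{L^p(\sigma)}=1$, $\sigma f=\sigma\in L^2$, both bump constants are at most $C$, and $\|R_1(\sigma f)\|^p_{L^p(w)}\ge X_r\to\infty$. So the inequality of Theorem~\ref{thm:strong} cannot hold uniformly.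

Suppose $B\notin B_{p'}$. Apply Lemma~\ref{lem:counter} with $(p',B,A)$ in place of $(p,A,B)$ and the names of the weights interchanged. Now $w=r^{-d}\mathbf 1_I$, $\sigma$ is bounded, $[w,\sigma]_{\overline B,p}\le C$, $[\sigma,w]_{\overline A,p'}\le C$, and $X_r=\int_G(R_1w)^{p'}\sigma\,dx$ is finite and tends to $\infty$. We dualize by hand. Let $h=(R_1w)^{p'-1}\mathbf 1_G$, which is bounded with compact support. Then $\sigma h\in L^2$, and $\|h\|^p_{L^p(\sigma)}=X_r$ because $(p'-1)p=p'$. The sets $G$ and $I$ are at positive distance and the kernel is antisymmetric, so Fubini's theorem gives $\int R_1(\sigma h)\,w\,dx=-\int hR_1(w)\,\sigma\,dx=-X_r$. Since $w(\mathbb R^d)=1$, any $u$ with $\|u\|_{L^{p,\infty}(w)}=N$ has $\int|u|w\,dx\le\int_0^\infty\min(1,N^p\lambda^{-p})\,d\lambda=p'N$. Therefore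
\[
\|R_1(\sigma h)\|_{L^p(w)}\ge\|R_1(\sigma h)\|_{L^{p,\infty}(w)}\ge X_r/p'=\big(X_r^{1/p'}/p'\big)\|h\|_{L^p(\sigma)},
\]
and neither the inequality of Theorem~\ref{thm:strong} nor that of Theorem~\ref{thm:weak} can hold uniformly.
\end{proof}

\begin{remark}
The exclusions in Theorem~\ref{thm:converse} are needed. If $B\equiv0$, then $\overline B=\infty$ on $(0,\infty)$, so $[w,\sigma]_{\overline B,p}=\infty$ unless $\sigma$ or $w$ vanishes almost everywhere, and the inequality of Theorem~\ref{thm:strong} holds trivially for every $A$. If $A\equiv\infty$ on $(0,\infty)$, the formula for $\overline A$ gives $-\infty$.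
\end{remark}

\begin{remark}
In Theorem~\ref{thm:weak} the bump must be on $w$. Take $B(t)=t^{p'}\notin B_{p'}$ in the second half of the last proof: for any $A$ as in Theorem~\ref{thm:converse}, the weights there have $[\sigma,w]_{\overline A,p'}\le C$ while the weak-type norm of $f\mapsto R_1(\sigma f)$ is unbounded.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HRT}
T. Hyt\"onen, L. Roncal, O. Tapiola, Israel J. Math. 218 (2017).

\bibitem{Lac13}
M. T. Lacey, \emph{On the Separated Bumps Conjecture for Calderon-Zygmund Operators}, arXiv:1310.3507 (2013).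

\bibitem{Lac17}
M. Lacey, \emph{An elementary proof of the $A_2$ bound}, Israel J. Math. 217 (2017).

\bibitem{Ler}
A. Lerner, \emph{On pointwise estimates involving sparse operators}, New York J. Math. 22 (2016).

\end{thebibliography}
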